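\title{The obstructions for diplanar quartic Eulerian digraphs}

\begin{abstract}
An Eulerian digraph is diplanar if it can be drawn in the plane so that in-arcs and out-arcs alternate around every vertex. We determine all minimal non-diplanar quartic Eulerian digraphs with respect to the order generated by removing a directed cycle and suppressing vertices of degree~$2$. They form five infinite families and one further digraph on eight vertices. The proof translates the problem into the language of interlace graphs of Euler tours: a connected non-diplanar quartic digraph turns out to be minimal exactly when, for every Euler tour, every triangle of the interlace graph is dominating.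
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

An \emph{Eulerian digraph} is a directed graph in which every vertex has equal in-degree and out-degree. It need not be connected. Loops are allowed (a loop counts once toward the in-degree and once toward the out-degree), and so are parallel and antiparallel arcs. An \emph{embedding} of an Eulerian digraph in a surface is an embedding of the underlying graph, not necessarily cellular, in which in-arcs and out-arcs alternate in the rotation at each vertex. An Eulerian digraph with such an embedding in the plane is \emph{diplanar}. Alternation is the condition that makes the drawing respect the orientation: at every corner of a face one arc enters the vertex and the other leaves it, so every face is bounded by directed closed walks.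

An Eulerian digraph is \emph{quartic} if every vertex has in-degree~$2$ and out-degree~$2$. This is the smallest degree at which alternation is a restriction. Let $\mathcal E_4$ be the class of quartic Eulerian digraphs, including the empty digraph, which is diplanar. To speak of minimal non-diplanar members we need an order on $\mathcal E_4$. Deleting one arc destroys the balance of degrees; the minimal nonempty sets of arcs whose deletion keeps it are the directed cycles. So we write $H\preceq G$ if $H$ is obtained from $G$ by a sequence of operations of the following kind. Remove the arcs of a directed cycle, and then restore $4$-regularity: delete isolated vertices, suppress every vertex $v$ of degree~$2$ on a path $u\to v\to w$ with $u\ne v\ne w$ (replace the two arcs by one arc $u\to w$), and delete every component that consists of vertices of degree~$2$ only. Embeddability in a fixed surface is inherited by smaller digraphs (for the plane see Lemma~\ref{lem:order}). An \emph{obstruction} is a member of $\mathcal E_4$ that is not diplanar while every digraph strictly below it in $\preceq$ is diplanar.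

The problem, which we take from Archdeacon, Bonnington and Mohar~\cite{ABM}, is to determine all obstructions.

One might hope for a finite list. The following example shows that there is none, and that the planarity of the underlying graph is not the issue.

\begin{example}\label{ex:doubled}
Let $C_n^{(2)}$ be the directed $n$-cycle with every arc doubled. Its underlying graph is planar. Suppose that $C_n^{(2)}$ is diplanar. It is connected with $n$ vertices and $2n$ arcs, so by Euler's formula it has $n+2$ faces, of total length $4n$. Each face is bounded by a directed closed walk, and every such walk has length at least $n$. Hence $n(n+2)\le 4n$, that is, $n\le2$. On the other hand, every directed cycle of $C_n^{(2)}$ passes through all vertices, and removing it leaves a directed cycle, which is deleted. So only the empty digraph lies strictly below $C_n^{(2)}$, and $C_n^{(2)}$ is an obstruction for every $n\ge3$.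
\end{example}

\subsection{The answer}

A \emph{digon} is a directed $2$-cycle. A \emph{chain} of length $p\ge1$ is a sequence of vertices $x_1,\dots,x_p$ with arcs $x_j\to x_{j+1}$ and $x_{j+1}\to x_j$ for $1\le j<p$. Its \emph{ends} are $x_1$ and $x_p$; they coincide if $p=1$. Besides $C_n^{(2)}$ we need four constructions.

\medskip\noindent\emph{Thick cycles.} Take blocks $U_1,\dots,U_N$, $N\ge2$, indexed modulo $N$. A block $U_i$ is \emph{single} (one vertex $u_i=v_i$) or \emph{double} (two vertices $u_i,v_i$ with two parallel arcs $u_i\to v_i$). For each $i$ modulo $N$ add arcs $v_i\to u_{i+1}$ and $v_{i+1}\to u_i$.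

\medskip\noindent\emph{The digraphs $O_k(p_1,\dots,p_k)$}, for $k\ge3$ odd and all $p_i\ge1$. Take chains $P_i$ of length $p_i$ with ends $L_i,R_i$, and add arcs $R_i\to L_{i+2}$ and $L_i\to R_{i-1}$ (indices modulo $k$). In particular $O_k(1,\dots,1)$ is the circulant $C_k(-1,2)$ with arcs $i\to i+2$ and $i\to i-1$.

\medskip\noindent\emph{The digraphs $K(p,q,r)$}, for $p,q,r\ge1$. Take three chains of lengths $p,q,r$ with ends $a^1,a^2$; $b^1,b^2$; $c^1,c^2$, and add arcs $a^s\to b^s\to c^s\to a^s$ for $s=1,2$.

\medskip\noindent\emph{The digraphs $\Omega(\alpha_1,\alpha_2;\beta_1,\beta_2)$}, for $\alpha_i,\beta_i\ge0$. Take four \emph{hubs} $h_0,h_1,h_2,h_3$ (indices modulo $4$). A \emph{lane of type $0$} and length $\ell\ge0$ consists of $\ell$ new vertices $x_1,\dots,x_\ell$ and the arcs of the two directed paths $h_0x_1\cdots x_\ell h_1$ and $h_2x_\ell\cdots x_1h_3$ (Figure~\ref{fig:lane}). A \emph{lane of type $1$} is defined in the same way with the paths $h_1y_1\cdots y_\ell h_2$ and $h_3y_\ell\cdots y_1h_0$. A lane of length $0$ is \emph{empty}; it consists of two arcs $h_i\to h_{i+1}$. The digraph $\Omega(\alpha_1,\alpha_2;\beta_1,\beta_2)$ has two lanes of type $1$, of lengths $\alpha_1,\alpha_2$,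 and two lanes of type $0$, of lengths $\beta_1,\beta_2$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,every node/.style={circle,draw,inner sep=1pt,minimum size=6mm}]
\node (x1) at (0,0) {$x_1$};
\node (x2) at (1.6,0) {$x_2$};
\node (x3) at (3.2,0) {$x_3$};
\node (h0) at (-1.4,0.9) {$h_0$};
\node (h3) at (-1.4,-0.9) {$h_3$};
\node (h1) at (4.6,0.9) {$h_1$};
\node (h2) at (4.6,-0.9) {$h_2$};
\draw[->,thick] (h0) -- (x1);
\draw[->,thick] (x1) to[bend left] (x2);
\draw[->,thick] (x2) to[bend left] (x3);
\draw[->,thick] (x3) -- (h1);
\draw[->,thick,dashed] (h2) -- (x3);
\draw[->,thick,dashed] (x3) to[bend left] (x2);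
\draw[->,thick,dashed] (x2) to[bend left] (x1);
\draw[->,thick,dashed] (x1) -- (h3);
\end{tikzpicture}
\caption{A lane of type $0$ and length $3$ in a digraph $\Omega$: a directed path from $h_0$ to $h_1$ (solid) and a directed path from $h_2$ to $h_3$ (dashed) run through the same vertices in opposite orders, so that these vertices form a chain.}
\label{fig:lane}
\end{figure}

A lane vertex of a lane of length $1$ receives from both hubs of one parity and sends to both hubs of the other. So $\Omega(1,1;1,1)$ is $C_4[2K_1]$, the directed $4$-cycle with every vertex replaced by two independent vertices.

\begin{theorem}\label{thm:main}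
Up to isomorphism, the obstructions for diplanar quartic Eulerian digraphs are exactly the following:
\begin{itemize}
\item[(A)] $C_n^{(2)}$ with $n\ge5$;
\item[(B)] thick cycles with $N\ge2$ blocks of which at least two are double;
\item[(C)] $O_k(p_1,\dots,p_k)$ with $k\ge3$ odd and all $p_i\ge1$;
\item[(D)] $K(p,q,r)$ with $p,q,r\ge2$;
\item[(E)] $\Omega(\alpha_1,\alpha_2;\beta,0)$ with $\alpha_1\ge1$, $\alpha_2\ge0$, $\beta\ge1$;
\item[(F)] $C_4[2K_1]$.
\end{itemize}
\end{theorem}

In particular there are infinitely many obstructions. The ranges of the parameters are chosen so that the six families are pairwise disjoint (Proposition~\ref{prop:disjoint}). The next remark explains where the omitted small cases have gone.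

\begin{remark}[Coincidences]\label{rem:coincide}
In $O_3(p_1,p_2,p_3)$ we have $i+2\equiv i-1$, and the arcs outside the chains form the closed walk
\begin{equation}\label{eq:hexagon}
R_1\to L_3\to R_2\to L_1\to R_3\to L_2\to R_1 .
\end{equation}
\begin{itemize}
\item[(i)] $C_3^{(2)}=O_3(1,1,1)$, and $C_4^{(2)}$ is the thick cycle with two double blocks and no others (for $N=2$ each of the arcs $v_1\to u_2$, $v_2\to u_1$ is added twice).
\item[(ii)] A thick cycle with exactly one double block and $m\ge1$ single blocks is $O_3(m,1,1)$. In both digraphs there are two parallel arcs $u\to v$, and $v$ sends to, and $u$ receives from, the two ends of a chain of length $m$; in $O_3(m,1,1)$ take $u=L_3=R_3$ and $v=L_2=R_2$.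
\item[(iii)] If one of $p,q,r$ equals $1$, then $K(p,q,r)\cong O_3(p,r,q)$. By cyclic symmetry let $p=1$. Then $L_1=R_1$, and \eqref{eq:hexagon} splits into the triangles $R_1\to L_3\to R_2\to L_1$ and $L_1\to R_3\to L_2\to R_1$. Put $b^1=L_3$, $c^1=R_2$, $b^2=R_3$, $c^2=L_2$.
\item[(iv)] The order of the two lanes of one type is irrelevant, and the rotation $h_i\mapsto h_{i+1}$ exchanges the types: $\Omega(\alpha_1,\alpha_2;\beta_1,\beta_2)\cong\Omega(\beta_1,\beta_2;\alpha_1,\alpha_2)$.
\item[(v)] $\Omega(0,0;\beta_1,\beta_2)$ is the thick cycle with the double blocks $h_1h_2$ and $h_3h_0$, separated by runs of $\beta_1$ and $\beta_2$ single blocks.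
\end{itemize}
\end{remark}

\subsection{Outline of the proof}

An Euler tour of a connected quartic digraph is a cyclic word in which every vertex occurs twice, and the digraph is diplanar exactly when the interlace graph of this word is bipartite. Different tours are linked by a graph operation, the pivot. Minimality leaves one simple mark on the interlace graph: every triangle is dominating. These three facts are proved in Section~\ref{sec:words} and applied there to digraphs on four vertices, where the whole method is already visible. Section~\ref{sec:chains} explains when a vertex of an obstruction can be stretched into a chain; this reduces the verification of the families, in Section~\ref{sec:verify}, to members with short chains. The converse takes three steps. Section~\ref{sec:reconstruct} lists some interlace graphs from which the digraph can be read off. Section~\ref{sec:triangle} studies how the vertices attach to a triangle, which settles the case that some interlace graph contains $K_4$. Section~\ref{sec:cycles} treats the remaining case by looking at a longest induced odd cycle. Section~\ref{sec:consequences} contains the disjointness of the families and some consequences.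

\section{Euler tours and interlace graphs}\label{sec:words}

\subsection{Removing cycles}

It is convenient to postpone the suppression of vertices. Call an Eulerian digraph \emph{subquartic} if all its degrees lie in $\{0,2,4\}$. Its \emph{reduction} is the member of $\mathcal E_4$ obtained by restoring $4$-regularity as in the definition of $\preceq$. Alternation is automatic at a vertex of degree $2$, and different components can be drawn in disjoint discs. So a subquartic digraph is diplanar if and only if its reduction is, and if and only if each of its components is. A \emph{strand} is a directed path whose inner vertices have degree $2$; it becomes an arc of the reduction. An \emph{Eulerian set} is a set of arcs with equal in-degree and out-degree at every vertex. A nonempty Eulerian set contains a directed cycle: follow its arcs until a vertex repeats.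

\begin{lemma}\label{lem:order}
\begin{itemize}
\item[(a)] If $G$ is subquartic and diplanar and $F$ is an Eulerian set of $G$, then $G-F$ is diplanar.
\item[(b)] A digraph $G\in\mathcal E_4$ is an obstruction if and only if $G$ is not diplanar and $G-D$ is diplanar for every directed cycle $D$.
\item[(c)] An obstruction $G$ is connected, and $G-F$ is diplanar for every nonempty Eulerian set $F$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Erase $F$ from the drawing. A vertex that keeps degree $4$ keeps its rotation, and at the other vertices there is no condition.

(b) The reduction of $G-D$ has fewer vertices than $G$, so it lies strictly below $G$. Conversely, every digraph strictly below $G$ lies below or equals the reduction of some $G-D$, and is diplanar by (a) if $G-D$ is.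

(c) If $G$ were disconnected, we could remove a directed cycle outside a non-diplanar component. If $F\ne\emptyset$ is Eulerian, choose a directed cycle $D\subseteq F$; then $F\setminus D$ is an Eulerian set of the diplanar digraph $G-D$, and (a) applies.
\end{proof}

\subsection{The bipartiteness criterion}

A connected Eulerian digraph with at least one arc has an \emph{Euler tour}, a closed directed walk using each arc once. For a connected subquartic digraph $G$, recording the vertices along a tour gives a cyclic word $W$ in which vertices of degree $4$ occur twice and vertices of degree $2$ once. The consecutive pairs of $W$ are the arcs, so $W$ determines $G$. Two letters $x,y$ that occur twice \emph{cross} if they alternate, $W=x\cdots y\cdots x\cdots y\cdots$. The \emph{interlace graph} $I(W)$ has the letters occurring twice as vertices and the crossing pairs as edges. We picture $W$ on a circle and each letter occurring twice as a chord joining its two occurrences, its \emph{ends}. A chord cuts the circle into two \emph{sides}, and $y$ crosses $x$ when it has one end on each side of $x$.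

\begin{lemma}\label{lem:bip}
A connected subquartic digraph $G$ with Euler tour $W$ is diplanar if and only if $I(W)$ is bipartite.
\end{lemma}

\begin{proof}
Let $I(W)$ be bipartite. Draw $W$ on an oriented circle, the chords of one color class inside and those of the other outside, without crossings, and contract each chord to a point. A chord joining the points $p,q$ of the circle becomes a vertex with rotation $\mathrm{in}_p,\mathrm{out}_p,\mathrm{in}_q,\mathrm{out}_q$ or its reverse, where $\mathrm{in}_p$ and $\mathrm{out}_p$ are the pieces of the circle entering and leaving $p$. This rotation alternates.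

Conversely, take an alternating plane drawing. At a vertex $v$ of degree $4$ each entering arc is next to both leaving arcs in the rotation. So the two passages of the tour through $v$ can be redrawn, in a small disc around $v$, as two disjoint curves joined by a short segment. We obtain a simple closed curve that follows $W$, and pairwise disjoint segments, one for each letter, each lying inside or outside the curve. By the Jordan curve theorem two disjoint segments on the same side cannot have alternating ends. So ``inside'' and ``outside'' is a proper $2$-coloring of $I(W)$.
\end{proof}

Two consequences are used often. A subquartic digraph with at most two vertices of degree $4$ is diplanar. And a vertex of degree $4$ with a loop crosses nothing, because its two occurrences are consecutive.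

\subsection{Pivots}

One digraph has many tours, and we want to use all of them. The following operation moves between tours while keeping control of the interlace graph. Let $xy$ be an edge of a graph $J$. Sort the vertices other than $x,y$ into four classes: \emph{$x$-only} (adjacent to $x$ but not to $y$), \emph{$y$-only}, \emph{both}, and \emph{neither}. The \emph{pivot} $J\wedge xy$ is obtained by toggling adjacency between any two vertices that lie in different classes among the first three, and then exchanging the names $x$ and $y$.

\begin{lemma}\label{lem:pivot}
Let $W=xPyQxRyS$ be an Euler tour of a connected $G\in\mathcal E_4$, where $P,Q,R,S$ are possibly empty words. Then $W'=xRyQxPyS$ is an Euler tour of $G$, and $I(W')=I(W)\wedge xy$.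
\end{lemma}

\begin{proof}
Both $P$ and $R$ are walked from $x$ to $y$, so exchanging them does not change the multiset of consecutive pairs. The class of a letter $z\ne x,y$ is determined by the segments that contain its ends. In $W$, the pairs $\{P,Q\}$, $\{R,S\}$ mean $y$-only, the pairs $\{Q,R\}$, $\{P,S\}$ mean $x$-only, the pairs $\{P,R\}$, $\{Q,S\}$ mean both, and two ends in one segment mean neither. In $W'$ the first two meanings are exchanged, the other two are unchanged, and $x,y$ still cross. This is the exchange of names.

Now let $z,w\ne x,y$. The segments themselves are unchanged, and their cyclic order $R,Q,P,S$ in $W'$ is the reversal of $P,Q,R,S$. If $z$ has both ends in one segment, then whether $w$ crosses $z$ is decided inside that segment. If $z,w$ use the same pair of segments, it is decided by their orders in the two segments. If they use disjoint pairs, it is decided by whether the pairs alternate, which reversal preserves. In the last two cases $z$ and $w$ lie in the same class. So in all three cases nothing changes, as the pivot prescribes. It remains that $z,w$ use pairs with exactly one common segment. Then their classes differ. Say $z$ precedes $w$ in the common segment; they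 cross if and only if the second segment of $z$ comes before the second segment of $w$ when we continue around the circle. Reversing the cyclic order of the three segments toggles this.
\end{proof}

The class of a vertex depends only on its adjacency to $x$ and $y$. Hence $(J\wedge xy)[S]=J[S]\wedge xy$ whenever $x,y\in S$, and pivots may be computed inside a small induced subgraph. A first example: if $v_1\cdots v_k$ is an induced cycle with $k\ge5$, then in the pivot on $v_1v_2$ the vertex $v_k$ is $v_1$-only and $v_3$ is $v_2$-only, so
\begin{equation}\label{eq:shorten}
v_3v_4\cdots v_k \text{ is an induced cycle of length } k-2 \text{ in } J\wedge v_1v_2 .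
\end{equation}

\subsection{Dominating triangles}

A triangle in $I(W)$ certifies that $G$ is not diplanar. If $G$ is minimal, every nonempty Eulerian set must destroy this certificate. A letter $z$ provides an Eulerian set for free, namely the part of the tour between its two occurrences. A set of vertices of a graph is \emph{dominating} if every other vertex has a neighbor in it.

\begin{lemma}\label{lem:dom}
Let $G$ be an obstruction with Euler tour $W$. Then $I(W)$ is not bipartite, and every triangle of $I(W)$ is dominating.
\end{lemma}

\begin{proof}
The first claim is Lemma~\ref{lem:bip}. Let $abc$ be a triangle, $W=aP_1bP_2cP_3aP_4bP_5cP_6$, and suppose that $z$ crosses none of $a,b,c$. If the ends of $z$ lay in different segments $P_i,P_j$, one side of $z$ would contain between one and five consecutive letters of the cyclic word $abcabc$. Such a run contains some letter exactly once (for length $4$ or $5$ look at $abca$ and $abcab$), and this letter would cross $z$. So some $P_i$ contains a factor $zQz$. The arcs of the closed walk $zQz$ form a nonempty Eulerian set $F$. Replacing $zQz$ by $z$ gives an Euler tour of $G-F$, apart from isolated vertices, in which $a,b,c$ still cross pairwise. So $G-F$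 is not diplanar, contrary to Lemma~\ref{lem:order}(c).
\end{proof}

We say that a connected $G\in\mathcal E_4$ has the \emph{domination property} if for every Euler tour $W$ every triangle of $I(W)$ is dominating.

\begin{example}[Four vertices]\label{ex:four}
Let $G$ be an obstruction with four vertices and $J=I(W)$. Since $J$ is not bipartite, it has a triangle $abc$, and by Lemma~\ref{lem:dom} the fourth vertex $d$ has one, two or three neighbors in it.

If $d$ has three, all four chords cross pairwise, so $W=abcdabcd$ up to names, and $G=C_4^{(2)}$. If $d$ is adjacent to $a$ only, the crossing chords $b,c$ lie on one side of $d$, and the other side contains just one end of $a$. So $W=dadbcabc$. The arcs are $d\to a$, $a\to d$, $d\to b$, $a\to b$, $b\to c$ twice, $c\to a$, $c\to d$, and $G=O_3(2,1,1)$: the pendant vertex $d$ of $J$ has lengthened a chain. If $d$ is adjacent to $b$ and $c$ only, pivot on $ab$. Here $c$ is in ``both'' and $d$ is $b$-only, so the edge $cd$ disappears, and after the exchange of names $d$ is adjacent to $a$ only. We are back in the previous case. On the level of words, $W=a\,b\,c\,a\,d\,b\,cd$ is such a tour, with $P$ empty, $Q=c$, $R=d$, $S=cd$, and $W'=a\,d\,b\,c\,a\,b\,cd$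 is a rotation of $dadbcabc$.

So the only candidates are $C_4^{(2)}$ and $O_3(2,1,1)$. The general proof has the same three ingredients: domination restricts how vertices attach to a triangle, pivots bring the attachments into a normal form, and the digraph is read off from the interlace graph.
\end{example}

\section{Stretching a vertex into a chain}\label{sec:chains}

Example~\ref{ex:four} suggests that chains correspond to harmless additions to the interlace graph. Every arc has an \emph{out-end} at its tail and an \emph{in-end} at its head. Let $v$ be a vertex of degree $4$ of a subquartic digraph $G$. A \emph{pairing} $\pi=\{(i_1,o_1),(i_2,o_2)\}$ at $v$ matches its two in-ends with its two out-ends. The \emph{expansion} $\operatorname{Exp}_p(G,v,\pi)$, $p\ge1$, replaces $v$ by a chain $v_1,\dots,v_p$ with $i_1,o_1$ attached at $v_1$ and $i_2,o_2$ at $v_p$. The \emph{split} $G/(v,\pi)$ replaces $v$ by two vertices of degree $2$, one carrying $i_1,o_1$ and the other $i_2,o_2$. If a tour $W$ of $G$ passes through $v$ along $\pi$, then $W$ is also a tour of the split, with interlace graph $I(W)-v$. Finally, if $z$ has degree $2$, \emph{hanging a chain at $z$} means adding new vertices $z_2,\dots,z_j$ and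 arcs so that $z=z_1,z_2,\dots,z_j$ is a chain.

\begin{lemma}\label{lem:exp}
Hanging a chain at a vertex of degree $2$ does not change whether a subquartic digraph is diplanar. Also, $\operatorname{Exp}_p(G,v,\pi)$ is diplanar if and only if $G$ is.
\end{lemma}

\begin{proof}
We may assume that the digraph is connected, with tour $W$. For the first claim replace $z$ by $z_1\cdots z_{j-1}z_jz_{j-1}\cdots z_1$. The new chords $z_1,\dots,z_{j-1}$ are nested and cross nothing.

For the second claim, suppose first that $W$ passes through $v$ by $i_1\to o_1$ and $i_2\to o_2$. Replace the first occurrence by $v_1\cdots v_{p-1}v_pv_{p-1}\cdots v_1$ and the second by $v_p$. The new interlace graph is the old one, with $v_p$ in place of $v$ and with pendant vertices $v_1,\dots,v_{p-1}$ attached to $v_p$. If $W$ passes by $i_1\to o_2$ and $i_2\to o_1$, replace these occurrences by $v_1\cdots v_p$ and $v_p\cdots v_1$. Then $v$ is replaced by $p$ pairwise nonadjacent vertices with the neighborhood of $v$. Neither change affects bipartiteness.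
\end{proof}

So an expansion of an obstruction is never diplanar. Minimality can fail only through the new cycles, the digons of the chain, and removing such a digon essentially produces the split.

\begin{lemma}\label{lem:expobs}
Let $G$ be an obstruction and let $G/(v,\pi)$ be diplanar. Then $G'=\operatorname{Exp}_p(G,v,\pi)$ is an obstruction for every $p\ge1$. Moreover, for $u\ne v$ and a pairing $\sigma$ at $u$, the split $G'/(u,\sigma)$ is diplanar if and only if $G/(u,\sigma)$ is. Hence expansions at distinct vertices with diplanar splits can be performed independently, and the result is an obstruction.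
\end{lemma}

\begin{proof}
Since $G'/(u,\sigma)=\operatorname{Exp}_p(G/(u,\sigma),v,\pi)$, the second claim follows from Lemma~\ref{lem:exp}, and the third follows from the first two by induction on the number of expanded vertices. By Lemma~\ref{lem:exp}, $G'$ is not diplanar. For $p=1$ we have $G'=G$. Let $p\ge2$ and let $D$ be a directed cycle of $G'$; by Lemma~\ref{lem:order}(b) we must show that $G'-D$ is diplanar.

The only directed cycles inside the chain are digons. If $D$ is the digon on $v_j,v_{j+1}$, then $G'-D$ is the split $G/(v,\pi)$ with the chains $v_1,\dots,v_j$ and $v_p,\dots,v_{j+1}$ hung at its two new vertices. It is diplanar by hypothesis and Lemma~\ref{lem:exp}. This is the only use of the hypothesis.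

Otherwise let $D^*\ne\emptyset$ be the set of arcs of $D$ outside the chain. When $D$ enters the chain at one end, it either leaves at once at the same end or, as it cannot turn back, runs to the other end and leaves there. In every case $D^*$ uses equally many in-ends and out-ends at $v$, so it is an Eulerian set of $G$, and $G-D^*$ is diplanar by Lemma~\ref{lem:order}(c). There are four possibilities.
\begin{itemize}
\item $D$ avoids the chain. Then $G'-D=\operatorname{Exp}_p(G-D^*,v,\pi)$.
\item $D$ runs from $i_1$ through the chain to $o_2$, or from $i_2$ to $o_1$. The rest of the chain is a strand in the opposite direction, and $G'-D$ is a subdivision of $G-D^*$.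
\item $D$ uses $i_1,o_1$ only, or $i_2,o_2$ only. Then $v$ has degree $2$ in $G-D^*$, and $G'-D$ is $G-D^*$ with the chain hung at $v$.
\item $D$ uses all four ends. Then the chain is a component of $G'-D$ with tour $v_1\cdots v_{p-1}v_pv_{p-1}\cdots v_2$, in which nothing crosses, and the rest is $G-D^*$ without the isolated vertex $v$.
\end{itemize}
In each case $G'-D$ is diplanar.
\end{proof}

The digon case also shows that for $p\ge2$ the hypothesis on the split is necessary.

\section{The listed digraphs are obstructions}\label{sec:verify}

Family (A) was treated in Example~\ref{ex:doubled}. For the others we use Lemmas~\ref{lem:order}(b) and~\ref{lem:bip}.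

\subsection{Thick cycles}

\begin{proposition}\label{prop:thick}
Every thick cycle with at least one double block is an obstruction.
\end{proposition}

\begin{proof}
Let $U_i$ also denote the word $u_i$ (single block) or $u_iv_i$ (double block). Then
\begin{equation}\label{eq:thick}
U_1U_2\cdots U_N\,U_1U_NU_{N-1}\cdots U_2
\end{equation}
is an Euler tour: the first half uses the arcs $v_i\to u_{i+1}$, the second the arcs $v_{i+1}\to u_i$. If there is a single block, number the blocks so that $U_1$ is single; for a double block $U_j$ the letters $u_1,u_j,v_j$ cross pairwise. If all blocks are double, $u_1,v_1,u_2$ cross pairwise. So the digraph $G$ is not diplanar.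

A block is entered only at $u_i$ and left only at $v_i$, so a directed cycle $D$ visits each block at most once and then uses all its vertices. It visits at least two blocks and moves between cyclically adjacent blocks. If it visits all blocks, no vertex of degree $4$ remains. Otherwise $N\ge3$ and $D$ visits exactly two adjacent blocks $U_i,U_{i+1}$. What is left of them are a strand from $v_{i-1}$ through $U_i$ to $u_{i-1}$ and a strand from $v_{i+2}$ through $U_{i+1}$ to $u_{i+2}$. The reduction of $G-D$ has the tour $U_{i+2}U_{i+3}\cdots U_{i-1}\,U_{i-1}\cdots U_{i+3}U_{i+2}$. Here different blocks are nested, and only the two letters of a double block cross. The interlace graph is a matching plus isolated vertices.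
\end{proof}

\subsection{Circulants and the families $O_k$ and $K$}

For $k\ge3$, with indices modulo $k$, consider the word formed by the pairs $v_iv_{i-1}$,
\begin{equation}\label{eq:wk}
w_k=(v_1v_k)(v_2v_1)(v_3v_2)\cdots(v_kv_{k-1}).
\end{equation}
Its consecutive pairs are $v_i\to v_{i-1}$ and $v_{i-1}\to v_{i+1}$, so it is an Euler tour of $C_k(-1,2)$. It contains the factor $v_iv_{i-1}v_{i+1}v_i$, so $I(w_k)$ is the cycle $v_1\cdots v_k$. Thus $C_k(-1,2)$ is diplanar for even $k$ and not diplanar for odd $k$.

\begin{proposition}\label{prop:circ}
For odd $k\ge3$ the circulant $G=C_k(-1,2)$ is an obstruction.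
\end{proposition}

\begin{proof}
For $k=3$ this is $C_3^{(2)}$, so let $k\ge5$. Removing a cycle should cut the cyclic structure open, so we first describe the open version. For $m\ge2$ let $S_m$ have vertices $y_1,\dots,y_m$, arcs $y_j\to y_{j+2}$ and $y_j\to y_{j-1}$ wherever both indices lie in $\{1,\dots,m\}$, and three further arcs $y_1\to y_2$, $y_{m-1}\to y_m$, $y_m\to y_1$. The word $y_1(y_2y_1)(y_3y_2)\cdots(y_my_{m-1})y_m$ is a tour of $S_m$ whose interlace graph is the path $y_1\cdots y_m$. So $S_m$ is diplanar.

Write $i$ for $v_i$ and let $D$ be a directed cycle. If all steps of $D$ are $+2$ or all are $-1$, then $D$ is Hamiltonian because $k$ is odd, and no vertex of degree $4$ remains. Otherwise some step $+2$ is followed by a step $-1$, and after a rotation $D$ contains $0\to2\to1$. The next vertex is $0$ or $3$.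

If $D$ is the triangle $0\to2\to1\to0$, the vertices $0,1,2$ become inner vertices of the strands $k-2\to0\to k-1$, $k-1\to1\to3$ and $3\to2\to4$. With $y_j=j+2$ these are the three further arcs of $S_{k-3}$, and $G-D$ reduces to $S_{k-3}$.

Otherwise $D$ consists of $0\to2\to1\to3$ and a path $Q$ from $3$ to $0$. Let $G^+$ arise from $G$ by replacing the arcs $0\to2$, $2\to1$, $1\to3$ by one arc $e$ from $0$ to $3$. In $G^+$ we have the strands $3\to2\to4$ and $k-1\to1\to0$. With $y_j=j+2$ for $1\le j\le k-2$, so that $y_{k-2}=0$, these strands and $e$ are the three further arcs of $S_{k-2}$, and $G^+$ reduces to $S_{k-2}$. Now $G-D=G^+-(Q\cup\{e\})$ is diplanar by Lemma~\ref{lem:order}(a).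
\end{proof}

\begin{proposition}\label{prop:OK}
All $O_k(p_1,\dots,p_k)$ with $k\ge3$ odd and all $K(p,q,r)$ are obstructions.
\end{proposition}

\begin{proof}
Let $\pi_i$ be the pairing along which $w_k$ passes through $v_i$: the arc from $v_{i-2}$ (a step $+2$) is paired with the arc to $v_{i-1}$ (a step $-1$), and the arc from $v_{i+1}$ with the arc to $v_{i+2}$. Expand $v_i$ along $\pi_i$ into a chain $P_i$ with the first pair at $L_i$ and the second at $R_i$. A step $+2$ then leaves at $R_i$ and arrives at $L_{i+2}$, and a step $-1$ leaves at $L_i$ and arrives at $R_{i-1}$. The result is $O_k(p_1,\dots,p_k)$. The split along $\pi_i$ has interlace graph $I(w_k)-v_i$, a path, so Lemma~\ref{lem:expobs} applies.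

For $K(p,q,r)$, partition the arcs of $C_3^{(2)}$ into two directed triangles and pair, at each vertex, the ends belonging to the same triangle. Expanding along these pairings gives $K(p,q,r)$. Every split of $C_3^{(2)}$ has only two vertices of degree $4$, so Lemma~\ref{lem:expobs} applies again.
\end{proof}

\subsection{The digraphs $\Omega$}

Let $A_1,A_2,B_1,B_2$ be words of distinct letters of lengths $\alpha_1,\alpha_2,\beta_1,\beta_2$, and let ${}^r$ denote reversal. The word
\begin{equation}\label{eq:omega}
h_0\,B_1\,h_1\,A_1\,h_2\,B_2\,h_3\,A_2\;h_0\,B_2^{\,r}\,h_1\,A_2^{\,r}\,h_2\,B_1^{\,r}\,h_3\,A_1^{\,r}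
\end{equation}
is an Euler tour of $\Omega(\alpha_1,\alpha_2;\beta_1,\beta_2)$. Indeed, the paths $h_0B_1h_1$, $h_2B_1^rh_3$ form one lane of type $0$ and $h_0B_2^rh_1$, $h_2B_2h_3$ the other; the paths $h_1A_1h_2$, $h_3A_1^rh_0$ form one lane of type $1$ and $h_1A_2^rh_2$, $h_3A_2h_0$ the other. The four hubs cross pairwise, so no $\Omega$ is diplanar.

\begin{lemma}\label{lem:omegacore}
If all four lanes have length at most $1$, then $G=\Omega(\alpha_1,\alpha_2;\beta_1,\beta_2)$ is an obstruction.
\end{lemma}

\begin{proof}
Let $D$ be a directed cycle. Lane vertices are adjacent to hubs only; lanes of type $0$ lead from even to odd hubs, and lanes of type $1$ from odd to even hubs. So $D$ alternates between even and odd hubs and visits two or four of them.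

Suppose $D$ visits all four hubs. It makes two steps through lanes of each type. If both lanes of a type are vertices, $D$ uses both; otherwise this type has at most one lane vertex. So at most two vertices of degree $4$ remain.

Suppose $D$ visits two hubs, an even and an odd one. They are $h_i,h_{i+1}$ for some $i$, and by Remark~\ref{rem:coincide}(iv) we may assume that they are $h_0,h_1$. The step from $h_0$ to $h_1$ uses a lane of type $0$, and whether this lane is empty or not, it leaves a strand from $h_2$ to $h_3$. The step from $h_1$ to $h_0$ must use a lane vertex of type $1$, since an empty lane of type $1$ has only the arcs $h_1\to h_2$ and $h_3\to h_0$; it leaves a strand from $h_3$ to $h_2$. Let $\lambda$ and $\mu$ be the other lanes of types $0$ and $1$. In $G-D$ the hub $h_0$ is entered through $\mu$ and left through $\lambda$, and $h_1$ is entered through $\lambda$ and left through $\mu$.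
\begin{itemize}
\item $\lambda=x$, $\mu=y$. Besides $h_2h_3$, $h_3h_2$ the reduction has the arcs $h_2x$, $xh_3$, $h_3y$, $yh_2$, $xy$ (through $h_1$), $yx$ (through $h_0$). The tour $h_2\,x\,y\,x\,h_3\,y\,h_2\,h_3$ has as interlace graph the path $x\,y\,h_3\,h_2$.
\item $\lambda=x$, $\mu$ empty. The further arcs are $h_2x$, $xh_3$, $xh_2$ (through $h_1$), $h_3x$ (through $h_0$). The tour $h_2\,x\,h_2\,h_3\,x\,h_3$ has as interlace graph the path $h_2\,x\,h_3$.
\item $\lambda$ empty, $\mu=y$. The strand $y\to h_0\to h_1\to y$ reduces to a loop. The vertices of degree $4$ are $h_2,h_3,y$, and $y$ crosses nothing.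
\item Both empty. Only $h_2,h_3$ have degree $4$.
\end{itemize}
In all cases $G-D$ is diplanar.
\end{proof}

\begin{proposition}\label{prop:omega}
$C_4[2K_1]$ and all $\Omega(\alpha_1,\alpha_2;\beta,0)$ with $\alpha_1,\beta\ge1$, $\alpha_2\ge0$ are obstructions.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:omegacore}, $C_4[2K_1]$, $\Omega(1,0;1,0)$ and $\Omega(1,1;1,0)$ are obstructions. At the vertex of a lane of length $1$ let the \emph{lane pairing} match the arc from $h_i$ with the arc to $h_{i-1}$, for both hubs $h_i$ that send to it. Expanding along it lengthens the lane (Figure~\ref{fig:lane}), and splitting along it leaves two strands from $h_i$ to $h_{i-1}$. By Lemma~\ref{lem:expobs} it suffices to show that these splits of $\Omega(1,0;1,0)$ and $\Omega(1,1;1,0)$ are diplanar. Let $x$ be the lane vertex of type $0$ and $y,y'$ those of type $1$.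
\begin{itemize}
\item $\Omega(1,0;1,0)$, split at $x$. The reduction has the tour $h_0h_1h_2h_1\,y\,h_2h_3\,y\,h_0h_3$, with interlace graph the path $h_0\,h_3\,y\,h_2\,h_1$. The split at $y$ is isomorphic, by the rotation $h_i\mapsto h_{i+1}$.
\item $\Omega(1,1;1,0)$, split at $x$. The tour $h_0h_1\,y\,h_0h_3\,y'\,h_2h_3\,y\,h_2h_1\,y'$ has the crossing pairs $h_0h_1$, $h_0y$, $h_1y'$, $yy'$, $yh_2$, $h_3y'$, $h_3h_2$. All go between $\{h_0,y',h_2\}$ and $\{h_1,y,h_3\}$.
\item $\Omega(1,1;1,0)$, split at $y$ (exchanging $y$ and $y'$ is an automorphism). The tour $h_0\,x\,h_1h_0h_1\,y'\,h_2\,x\,h_3h_2h_3\,y'$ has the crossing pairs $h_0x$, $h_0h_1$, $xy'$, $xh_2$, $h_2h_3$, which form a tree. \qedhere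
\end{itemize}
\end{proof}

\begin{remark}
The lanes of $C_4[2K_1]$ cannot be lengthened. Splitting a lane vertex of type $0$ leaves strands $h_0\to h_3$ and $h_2\to h_1$; exchanging the names $h_1,h_3$ turns them into an empty lane and does not change the other three lanes. So the split reduces to $\Omega(1,1;1,0)$, which is not diplanar. This is why (F) is a single digraph.
\end{remark}

\section{Reading the digraph from the interlace graph}\label{sec:reconstruct}

We turn to completeness. The later sections produce interlace graphs of a few shapes, and here we recover the digraphs. Two observations about a word $W$ are used.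

\medskip\noindent\emph{Two orders.} Let $W=tLtM$ and let $t$ cross all letters of a set $X$. Each letter of $X$ occurs once in $L$ and once in $M$, and two letters of $X$ cross if and only if they have the same order in $L$ and in $M$; equivalently, if and only if their orders in $L$ and in $M^r$ differ.

\medskip\noindent\emph{One side.} If chords induce a connected subgraph of $I(W)$ and none of them crosses $x$, then all their ends lie on one side of $x$. Indeed, each has both ends on one side, and chords on different sides do not cross.

\medskip
We write $+$ for disjoint union and $\vee$ for the join, in which all edges between the two graphs are added.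

\begin{lemma}\label{lem:read}
Let $G\in\mathcal E_4$ be connected with Euler tour $W$ and $J=I(W)$.
\begin{itemize}
\item[(a)] If $J=K_n$, $n\ge3$, then $G=C_n^{(2)}$.
\item[(b)] If $J$ is complete tripartite with classes of sizes at least $2$, then $G=K(p,q,r)$, where $p,q,r$ are these sizes in a suitable order.
\item[(c)] If $J=K_1\vee(sK_2+rK_1)$ with $s\ge1$, $r\ge0$, then $G$ is a thick cycle with $s$ double and $r+1$ single blocks.
\item[(d)] If $J=K_2\vee sK_2$ with $s\ge1$, then $G$ is a thick cycle with $s+1$ double blocks and no single block.
\item[(e)] If $J$ is an odd cycle of length $k\ge3$ with any number of pendant vertices attached, then $G=O_k(p_1,\dots,p_k)$ for some $p_i\ge1$.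
\end{itemize}
\end{lemma}

\begin{proof}
(a) Write $W=x_1Lx_1M$. All pairs cross, so $L=M$ and $W=x_1\cdots x_nx_1\cdots x_n$.

(b) Let $X$ be a class and $y$ a letter of another class. Let $x_1,\dots,x_p$ be the order of $X$ on one side of $y$. These letters do not cross, so on the other side their order is reversed:
\[
W=y\cdots x_1\cdots x_p\cdots y\cdots x_p\cdots x_1\cdots .
\]
A letter $z\notin X$ crosses $x_p$, so it has one end between the two $x_p$, on the side of the second displayed $y$. It crosses $x_1$, so it has one end between the two $x_1$, on the side of the first $y$. These are both ends of $z$. Hence $x_1\cdots x_p$ and $x_p\cdots x_1$ are factors of $W$. So $W$ consists of six such factors, two for each class, and since letters of different classes cross, they are arranged like three pairwise crossing chords. Up to names,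
\[
W=a_1\cdots a_p\;b_1\cdots b_q\;c_1\cdots c_r\;a_p\cdots a_1\;b_q\cdots b_1\;c_r\cdots c_1 .
\]
The classes form chains, and the other arcs are $a_p\to b_1\to c_r\to a_p$ and $a_1\to b_q\to c_1\to a_1$.

(c) Let $a$ be the vertex of $K_1$ and $W=aLaM$. Let $uv$ be an edge of $sK_2$, with $u$ before $v$ in $L$ and hence in $M$. A letter $w$ strictly between $u$ and $v$ in $L$ crosses neither, so in $M$ it would come before $u$ and after $v$, which is impossible. The same argument applies with $L$ and $M$ exchanged. So $L=U_2\cdots U_N$, where each $U_i$ is a letter or such a pair $uv$, and the pairs are factors of $M$ too. Letters of different $U_i$ do not cross, so $M=U_N\cdots U_2$. This is the word \eqref{eq:thick} with $U_1=a$.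

(d) Let $a,t$ be the vertices of $K_2$. For $s=1$ we have $J=K_4$ and $G=C_4^{(2)}$; see (a) and Remark~\ref{rem:coincide}(i). Let $s\ge2$. By the argument for (c), deleting $t$ from $W$ leaves $aZ_1\cdots Z_s\,aZ_s\cdots Z_1$ with pairs $Z_i$. The letter $t$ has one end in each half. Another letter crosses $t$ exactly when it precedes $t$ in both halves or in neither. So the same set $X$ of letters precedes $t$ in both halves. If $X\ne\emptyset$, it contains the first letter of $Z_1$ (first half), hence all of $Z_s$ (second half), hence all letters (first half). So $X$ is empty or everything. In both cases, after possibly exchanging the names $a,t$, we get $W=at\,Z_1\cdots Z_s\,at\,Z_s\cdots Z_1$, which is \eqref{eq:thick} with $U_1=at$.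

(e) Let $v_1\cdots v_k$ be the cycle. We first show that deleting the pendant letters from $W$ leaves $w_k$, for a suitable labeling. For $k=3$ three pairwise crossing chords give $v_1v_3v_2v_1v_3v_2=w_3$. Let $k\ge5$. The chords $v_j$ with $j\notin\{i-1,i,i+1\}$ induce a path and do not cross $v_i$, so they lie on one side of $v_i$. The other side contains one end of each of $v_{i\pm1}$ and nothing else. So for each $i$ the cycle word has a factor $v_ixyv_i$ with $\{x,y\}=\{v_{i-1},v_{i+1}\}$; call it the factor of $v_i$. After possibly reversing the labeling, the factor of $v_1$ is $v_1v_kv_2v_1$. Suppose the factor of $v_{i-1}$ is $v_{i-1}v_{i-2}v_iv_{i-1}$. This occurrence of $v_i$ is preceded by $v_{i-2}\ne v_{i\pm1}$, so it does not end the factor of $v_i$. Hence it starts it, and the factor is $v_iv_{i-1}v_{i+1}v_i$. By induction the factors overlap to give $w_k$.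

Now let $w$ be a pendant vertex attached to $v_i$. The chords $v_j$, $j\ne i$, induce a path and do not cross $w$, so they lie on one side of $w$. Let $I_w$ be the other side. Among the ends of $v_1,\dots,v_k$ it contains exactly one, an end of $v_i$. Which other pendant letters $w'$ can have an end in $I_w$? Since $w'$ does not cross $w$, both its ends then lie in $I_w$, so one side of $w'$ is contained in $I_w$. This side contains no end of any $v_j$ with $j\ne i$. As $w'$ crosses a letter of the cycle, it is attached to $v_i$, the side in question is $I_{w'}$, and it contains the same end of $v_i$ as $I_w$. Conversely, let $w\ne w'$ be attached to $v_i$ with the same end of $v_i$ in $I_w$ and $I_{w'}$. Sides of two noncrossing chords are disjoint, nested, or cover the circle together with the four ends. They are not disjoint, and both miss the ends of $v_{i+1}$, so they are nested.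

Therefore $W$ arises from \eqref{eq:wk} by replacing, for each $i$, the occurrence of $v_i$ that opens the pair $v_iv_{i-1}$ by a word $x_1\cdots x_mv_ix_m\cdots x_1$, and the one that closes the pair $v_{i+1}v_i$ by a word $y_1\cdots y_lv_iy_l\cdots y_1$, where the $x$'s and $y$'s are the pendant vertices at $v_i$ and $m,l\ge0$. The vertices $x_1,\dots,x_m,v_i,y_l,\dots,y_1$ form a chain; let $L_i$ be its first and $R_i$ its last vertex. The first word begins and ends with $L_i$, the second with $R_i$. In $w_k$ the opening $v_i$ is followed by the closing $v_{i-1}$, and the closing $v_i$ by the opening $v_{i+2}$. So the arcs outside the chains are $L_i\to R_{i-1}$ and $R_i\to L_{i+2}$.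
\end{proof}

\section{The structure around a triangle}\label{sec:triangle}

Throughout Sections~\ref{sec:triangle} and~\ref{sec:cycles}, $G\in\mathcal E_4$ is connected, not diplanar, and has the domination property. By Lemmas~\ref{lem:order}(c) and~\ref{lem:dom} every obstruction is of this kind, and no other consequence of minimality will be used. Let $\mathcal J$ be the set of interlace graphs of the Euler tours of $G$. Its members are not bipartite, their triangles are dominating, and $\mathcal J$ is closed under pivots by Lemma~\ref{lem:pivot}. A shortest odd cycle of a graph is induced, so by \eqref{eq:shorten} some member of $\mathcal J$ contains a triangle. We write $z\sim z'$ for adjacency.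

\subsection{Four local rules}

Let $abc$ be a triangle of $J\in\mathcal J$. The \emph{trace} of a vertex $z\notin\{a,b,c\}$ is $N(z)\cap\{a,b,c\}$; it is nonempty. The vertex $z$ is \emph{full} if its trace is $\{a,b,c\}$. Example~\ref{ex:four} dealt with one such vertex; we now need to know how two of them can coexist.

\begin{lemma}\label{lem:rules}
For every triangle of every $J\in\mathcal J$, under every labeling $a,b,c$ of its vertices:
\begin{itemize}
\item[(R1)] the traces $\{a\}$ and $\{b,c\}$ do not both occur;
\item[(R2)] a vertex of trace $\{a\}$ is adjacent to every full vertex;
\item[(R3)] a vertex of trace $\{a,b\}$ is adjacent to no full vertex;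
\item[(R4)] any two full vertices are adjacent.
\end{itemize}
\end{lemma}

\begin{proof}
All pivots are computed inside $\{a,b,c,z,z'\}$.

(R1) Let $z$ have trace $\{a\}$ and $z'$ trace $\{b,c\}$. If $z\not\sim z'$, the triangle $bcz'$ does not dominate $z$. If $z\sim z'$, both triangles $abc$, $bcz'$ dominate these five vertices, and another tour is needed. Pivot on $az$: the vertices $b,c$ are $a$-only and $z'$ is $z$-only, so $bz'$ and $cz'$ are removed. After the exchange of names $z$ is adjacent to $a,b,c$, and $z'$ to $a$ only. The triangle $zbc$ does not dominate $z'$.

(R2) If $z$ has trace $\{a\}$ and $z'$ is full, the triangle $bcz'$ can dominate $z$ only through $z'$.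

(R3) Let $z$ have trace $\{a,b\}$, let $z'$ be full and $z\sim z'$. Pivot on $ac$: ``both'' is $\{b,z'\}$ and $z$ is $a$-only, so $zb$ and $zz'$ are removed. After the exchange $a$ is adjacent to $b,c,z'$, and $z$ to $c$ only. The triangle $abz'$ does not dominate $z$.

(R4) Let $z,z'$ be full and nonadjacent. Relative to the triangle $abz'$, the vertex $z$ has trace $\{a,b\}$, the vertex $c$ is full, and $z\sim c$, against (R3).
\end{proof}

\subsection{Normal form}

Let $A,B,C$ be the sets of vertices of trace $\{a\},\{b\},\{c\}$, let $A',B',C'$ be those of trace $\{b,c\},\{a,c\},\{a,b\}$, and let $T$ be the set of full vertices.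

\begin{lemma}\label{lem:normal}
After at most one pivot on an edge of the triangle $abc$, which keeps the triangle and the set $T$, one of the following holds:
\begin{itemize}
\item[(I)] $A'=B'=C'=\emptyset$;
\item[(II)] $A',B',C'$ are nonempty and $A=B=C=\emptyset$.
\end{itemize}
\end{lemma}

\begin{proof}
Pivot on $ab$. The vertex $c$ is in ``both'', together with $C'$ and $T$; the set $C$ is in ``neither''. So $abc$ stays a triangle and $C,C',T$ are unchanged. For the other vertices adjacency to $c$ is toggled and then $a,b$ are exchanged: $\{a\}\mapsto\{a,c\}\mapsto\{b,c\}$, $\{b,c\}\mapsto\{b\}\mapsto\{a\}$, and likewise for $\{b\}$ and $\{a,c\}$. Thus the pivot on $ab$ exchanges $A\leftrightarrow A'$ and $B\leftrightarrow B'$; the pivots on $ac$ and $bc$ act correspondingly.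

By (R1) one set of each pair $A,A'$; $B,B'$; $C,C'$ is empty. If none or all of the primed sets are nonempty, we have (I) or (II). If exactly two are nonempty, say $A',B'$, then $A=B=\emptyset$, and the pivot on $ab$ gives (I). Let exactly one be nonempty, say $C'$, so $C=\emptyset$. If $A=\emptyset$, the pivot on $ac$ gives (I); if $B=\emptyset$, the pivot on $bc$ does. If $A,B\ne\emptyset$, the pivot on $ab$ makes all primed sets nonempty, which is (II).
\end{proof}

\subsection{Form (II): complete tripartite graphs}

\begin{proposition}\label{prop:II}
In form \textup{(II)} we have $T=\emptyset$ and $G=K(p,q,r)$ with $p,q,r\ge2$.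
\end{proposition}

\begin{proof}
Let $d\in A'$, $e\in B'$, $f\in C'$. We show that $def$ is a triangle. The situation is symmetric under simultaneous permutations of $a,b,c$ and $d,e,f$, and we compute inside these six vertices. In the pivot on $ab$, ``both'' is $\{c,f\}$, $e$ is $a$-only and $d$ is $b$-only, so the toggled pairs are $de$, $df$, $ef$, $cd$, $ce$.

If there is no edge among $d,e,f$, this pivot creates the triangle $def$ and removes $cd,ce$; as $c\not\sim f$, the triangle does not dominate $c$. If there is exactly one edge, say $de$, the triangle $cde$ does not dominate $f$. If there are exactly two edges, say $df$ and $ef$, three successive pivots give the following edge sets: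
\[
\begin{array}{ll}
\text{pivot on } ab: & ab,\ ac,\ bc,\ af,\ bf,\ ad,\ be,\ de;\\
\text{pivot on } de\ (\text{toggles } ab): & ac,\ bc,\ af,\ bf,\ ae,\ bd,\ de;\\
\text{pivot on } ac\ (\text{toggles } be,\ bf): & ab,\ ac,\ cf,\ ce,\ bd,\ be,\ de.
\end{array}
\]
The triangle $bde$ does not dominate $f$. So $A',B',C'$ are completely joined to each other.

A vertex $t\in T$ is adjacent to none of $d,e,f$ by (R3), so the triangle $def$ would not dominate it. Hence $T=\emptyset$. If $d\sim d'$ in $A'$, then relative to the triangle $dbc$ the vertex $d'$ is full and $e$ has trace $\{d,c\}$, but $e\sim d'$, against (R3). So $A'$ is independent, and by symmetry so are $B'$ and $C'$. Thus $J$ is complete tripartite with classes $A'\cup\{a\}$, $B'\cup\{b\}$, $C'\cup\{c\}$, and Lemma~\ref{lem:read}(b) applies.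
\end{proof}

\subsection{Form (I)}

Here the vertices of $J$ are $a,b,c$ and those of $A,B,C,T$. By (R4) and (R2), every vertex of $T$ is adjacent to all other vertices of $J$.

\begin{proposition}\label{prop:I}
In form \textup{(I)}:
\begin{itemize}
\item[(a)] if $A\cup B\cup C=\emptyset$, then $G=C_n^{(2)}$ with $n=3+|T|$; otherwise $|T|\le1$;
\item[(b)] if exactly one of $A,B,C$ is nonempty, then $G$ is a thick cycle with at least one double block;
\item[(c)] if at least two of $A,B,C$ are nonempty and $T\ne\emptyset$, then $G$ belongs to \textup{(E)} or \textup{(F)}.
\end{itemize}
\end{proposition}

\begin{proof}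
(a) If $A\cup B\cup C=\emptyset$, then $J$ is complete; use Lemma~\ref{lem:read}(a). Otherwise let $d\in A$, say, and suppose $t\ne t'$ in $T$. Relative to the triangle $atd$ the vertex $t'$ is full and $b$ has trace $\{a,t\}$, but $b\sim t'$, against (R3).

(b) Let $A\ne\emptyset$. We claim that $J[A]$ has maximum degree at most $1$. Suppose $d\in A$ has two neighbors $d',d''$ in $A$. If $d'\sim d''$, then relative to the triangle $add'$ the vertex $d''$ is full and $b$ has trace $\{a\}$, but $b\not\sim d''$, against (R2). So $d''$ has trace $\{a,d\}$ relative to $add'$, and a full vertex adjacent to $d''$ would contradict (R3). If $T=\{t\}$, then $t$ is such a vertex. If $T=\emptyset$, we create one. Pivot on $ab$: ``both'' is $\{c\}$ and $A$ is $a$-only, so $c$ becomes adjacent to all of $A$, the graph $J[A]$ is unchanged, and after the exchange $b$ is adjacent to $A\cup\{a,c\}$. Relative to the triangle $bdd'$ the vertex $c$ is full, $d''$ has trace $\{b,d\}$, and $c\sim d''$. This proves the claim.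

The edge $bc$ and $J[A]$ together form a graph $sK_2+rK_1$ with $s\ge1$. If $T=\emptyset$, it is joined to $a$, and Lemma~\ref{lem:read}(c) applies. Let $T=\{t\}$; then it is joined to the edge $at$. If $r=0$, Lemma~\ref{lem:read}(d) applies. If $r\ge1$, let $d$ be an isolated vertex of $sK_2+rK_1$ and pivot on $td$. Now ``both'' is $\{a\}$ and all remaining vertices are $t$-only, so $a$ loses them as neighbors. After the exchange $d$ is adjacent to everything, and $at$ is an edge with no further neighbor than $d$. The result is $K_1\vee((s+1)K_2+(r-1)K_1)$, and Lemma~\ref{lem:read}(c) applies.

(c) By (a), $T=\{t\}$. Since $t$ crosses every letter, the whole word is described by two orders. Write $W=tLtM$, $L_1=L$, $L_2=M^r$; two letters other than $t$ cross if and only if their orders in $L_1$ and $L_2$ differ. Let $x_1,x_2,x_3$ be the order of the triangle in $L_1$; in $L_2$ it is $x_3,x_2,x_1$. Let $z$ be another letter, preceded by $i$ of the $x$'s in $L_1$ and by $j$ of them in $L_2$. Its trace is the symmetric difference of the set of the first $i$ and the set of the last $j$ of $x_1,x_2,x_3$. If $i+j\le3$ the two sets are disjoint and the trace has size $i+j$; if $i+j\ge3$ they cover all three and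 it has size $6-i-j$. In form (I) the size is $1$, so $(i,j)$ is $(1,0)$ or $(3,2)$, with trace $\{x_1\}$, or $(0,1)$ or $(2,3)$, with trace $\{x_3\}$. Rename the triangle so that $a=x_1$, $c=x_2$, $b=x_3$. Then $C=\emptyset$ and $A,B\ne\emptyset$. Let $A_1,A_2,B_1,B_2$ be the sets of letters with $(i,j)=(1,0),(3,2),(0,1),(2,3)$. Writing $[X]$ for the letters of $X$ in some order,
\[
L_1=[B_1]\,a\,[A_1]\,c\,[B_2]\,b\,[A_2],\qquad L_2=[A_1]\,b\,[B_1]\,c\,[A_2]\,a\,[B_2].
\]
Comparing the orders $B_1,A_1,B_2,A_2$ and $A_1,B_1,A_2,B_2$, we see that $A_1$ is completely joined to $B_1$ and $A_2$ to $B_2$, and that there are no other edges between two of the four sets.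

Next, $A$ is independent. An edge $dd'$ in $A$ lies within $A_1$ or within $A_2$, so a vertex $e\in B$ has trace $\emptyset$ or $\{d,d'\}$ relative to the triangle $add'$. The first contradicts domination, the second (R3), since $t$ is full and $t\sim e$. Exchanging the roles of $a,A$ and $b,B$ shows that $B$ is independent. So each of the four sets has the same order in $L_1$ and $L_2$, and $W=tL_1tL_2^r$ is the word \eqref{eq:omega} with $h_0=t$, $h_1=a$, $h_2=c$, $h_3=b$. Hence $G=\Omega(\alpha_1,\alpha_2;\beta_1,\beta_2)$ with $\alpha_i=|A_i|$, $\beta_i=|B_i|$, $\alpha_1+\alpha_2\ge1$ and $\beta_1+\beta_2\ge1$. If some lane is empty, $G$ belongs to (E) by Remark~\ref{rem:coincide}(iv).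

Let all four sets be nonempty, choose $d_i\in A_i$, $e_i\in B_i$, and suppose that the four sets contain a further vertex $g$. It is adjacent to exactly one of $d_1,e_1,d_2,e_2$. So $\{t,d_1,e_1,d_2,e_2,g\}$ induces the join of $t$ with a path on three vertices ending in $g$ and a disjoint edge. Only this induced subgraph matters, so we may choose names such that the path is $d_1e_1g$ and the edge is $d_2e_2$. Pivot on $td_2$: ``both'' is $\{e_2\}$ and $d_1,e_1,g$ are $t$-only. Afterwards $d_2\sim e_2$, and both are adjacent to $d_1,e_1,g$. Relative to the triangle $d_2d_1e_1$ the vertex $e_2$ is full, $g$ has trace $\{d_2,e_1\}$, and $g\sim e_2$, against (R3). So $G=\Omega(1,1;1,1)=C_4[2K_1]$.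
\end{proof}

\section{Long odd cycles and the end of the proof}\label{sec:cycles}

One case is left open by Section~\ref{sec:triangle}: form (I) with $T=\emptyset$ and at least two of $A,B,C$ nonempty. No universal vertex is available, and edges between $A,B,C$ can occur: they are what remains of a longer odd cycle after shortening it by \eqref{eq:shorten}. So we reverse the point of view and look at a longest induced odd cycle. In this section, apart from the final proof, no member of $\mathcal J$ contains $K_4$.

\begin{lemma}\label{lem:one}
Suppose that no member of $\mathcal J$ contains $K_4$. Let $J\in\mathcal J$ and let $C=v_1\cdots v_k$ be an induced odd cycle of $J$ with $k\ge5$. Then every vertex $w\notin C$ has exactly one neighbor on $C$.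
\end{lemma}

\begin{proof}
Let $N$ be the set of neighbors of $w$ on $C$, and let $n_j=1$ if $v_j\in N$ and $n_j=0$ otherwise (indices modulo $k$). In $J\wedge v_iv_{i+1}$ the set $C\setminus\{v_i,v_{i+1}\}$ induces a cycle of length $k-2$. As $v_{i-1}$ is $v_i$-only and $v_{i+2}$ is $v_{i+1}$-only, the neighborhood $\varphi_i(N)$ of $w$ on the shorter cycle arises from $N\setminus\{v_i,v_{i+1}\}$ by toggling $v_{i+2}$ if $n_i=1$ and toggling $v_{i-1}$ if $n_{i+1}=1$. We use induction on $k$, for all members of $\mathcal J$ at once.

Let $k=5$ and index the cycle by $0,\dots,4$. The shorter cycle is the triangle $v_{i+2}v_{i+3}v_{i+4}$, and the trace of $w$ on it is given by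
\[
\tau_i=(n_{i+2}+n_i,\ n_{i+3},\ n_{i+4}+n_{i+1})\pmod 2 .
\]
Domination excludes $\tau_i=000$, and the absence of $K_4$ excludes $\tau_i=111$. Up to rotation there are seven index sets of $N$ with $|N|\ne1$. Five of them are excluded by
\[
\begin{array}{c|ccccc}
N&\emptyset&\{0,2\}&\{0,1,2\}&\{0,1,3\}&\{0,1,2,3\}\\\hline
&\tau_0=000&\tau_0=000&\tau_2=111&\tau_0=111&\tau_1=000
\end{array}
\]
For $\{0,1\}$ the triangle $wv_0v_1$ does not dominate $v_3$. For $N=C$ we use that $J$ comes from a word. Since $w$ crosses all $v_j$, there are two linear orders of the $v_j$ such that the crossing pairs are those on which the orders differ. Direct each edge of $C$ from the earlier to the later vertex in the first order. If $x\to y\to z$, then $x$ precedes $z$ in the first order and follows it in the second, so $xyz$ is a triangle, which $C$ does not have. Hence every vertex of $C$ is a source or a sink, which would $2$-color an odd cycle.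

Let $k\ge7$. By induction $|\varphi_i(N)|=1$ for all $i$. If $n_i=1$, then deleting $v_i$ and toggling $v_{i+2}$ changes the size by $0$ when $v_{i+2}\notin N$ and by $-2$ when $v_{i+2}\in N$; the same holds for $v_{i+1}$ and $v_{i-1}$. So $|N|=1+2c_i$ with $c_i=n_in_{i+2}+n_{i-1}n_{i+1}$, and $c_i=c\in\{0,1,2\}$ does not depend on $i$. If $c=2$, then $|N|=5$, but all $n_i$ equal $1$ and $k\ge7$. If $c=1$, then $k=\sum_ic_i=2\sum_jn_jn_{j+2}$ is even. So $c=0$ and $|N|=1$.
\end{proof}

\begin{lemma}\label{lem:pendant}
Suppose that no member of $\mathcal J$ contains $K_4$ and that some member contains an induced odd cycle of length at least $5$. Then $G=O_k(p_1,\dots,p_k)$ for some odd $k\ge5$.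
\end{lemma}

\begin{proof}
Choose $J\in\mathcal J$ and an induced odd cycle $C=v_1\cdots v_k$ of $J$ with $k$ as large as possible. By Lemmas~\ref{lem:one} and~\ref{lem:read}(e) it suffices to show that the vertices outside $C$ are pairwise nonadjacent. Suppose $w\sim w'$ outside $C$, with neighbors $v_i$ and $v_j$ on $C$. If $i=j$, the triangle $ww'v_i$ does not dominate $v_{i+2}$. So $i\ne j$, and $C$ consists of two paths between $v_i$ and $v_j$, one of even length $\ell_0\ge2$ and one of odd length $\ell_1$.

Let $\ell_1=1$. The pivot on $ww'$ removes $v_iv_j$, makes $w'\sim v_i$ and $w\sim v_j$, and does not affect the other vertices of $C$. The path $v_iw'wv_j$ and the even path form an induced cycle of length $k+2$, against the choice of $k$. This is where maximality is used.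

Let $\ell_1\ge3$. The path $v_iww'v_j$ and the even path form an induced odd cycle $C'$ of length $\ell_0+3\ge5$. By Lemma~\ref{lem:one} each inner vertex of the odd path has a neighbor on $C'$, which can only be $v_i$ or $v_j$. So $\ell_1=3$. Let $y_0=v_i,y_1,\dots,y_{2m}=v_j$ be the even path and $y_0uu'y_{2m}$ the odd one. Together with $y_0ww'y_{2m}$ they form an induced subgraph consisting of three internally disjoint paths. If $m\ge2$, the pivot on $y_1y_2$ adds the edge $y_0y_3$, and after discarding $y_1,y_2$ we have the same configuration with $m-1$ in place of $m$. So some member of $\mathcal J$ contains it with $m=1$. Three more pivots act as follows: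
\[
\begin{array}{ll}
\text{start}: & y_0y_1,\ y_1y_2,\ y_0w,\ ww',\ w'y_2,\ y_0u,\ uu',\ u'y_2;\\
\text{pivot on } y_0y_1: & y_0y_1,\ y_0y_2,\ y_1w,\ y_1u,\ wy_2,\ uy_2,\ w'y_2,\ u'y_2,\ ww',\ uu';\\
\text{pivot on } ww': & y_0y_1,\ y_0y_2,\ y_1y_2,\ y_1w',\ y_1u,\ wy_2,\ uy_2,\ w'y_2,\ u'y_2,\ ww',\ uu'.
\end{array}
\]
The first pivot toggles $wy_2$ and $uy_2$, the second toggles $y_1y_2$. Now $y_2$ is adjacent to the six other vertices and $w$ only to $y_2,w'$. In the pivot on $y_2w$, ``both'' is $\{w'\}$ and $y_0,y_1,u,u'$ are $y_2$-only. So $w'$ becomes adjacent to $u$ and $u'$, the edge $uu'$ stays, and after the exchange $w$ is adjacent to all six others. Then $\{w,w',u,u'\}$ is a $K_4$, a contradiction.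
\end{proof}

\begin{theorem}\label{thm:complete}
Every connected non-diplanar $G\in\mathcal E_4$ with the domination property belongs to one of the families \textup{(A)--(F)}.
\end{theorem}

\begin{proof}
By Remark~\ref{rem:coincide}(i),(ii), the digraphs $C_3^{(2)}$, $C_4^{(2)}$ and the thick cycles with exactly one double block belong to (B) or (C). So it suffices to show that $G$ is some $C_n^{(2)}$ with $n\ge3$, a thick cycle with a double block, or a member of (C)--(F).

\emph{Some member of $\mathcal J$ contains $K_4$.} Take a triangle of this $K_4$; then $T\ne\emptyset$, and this persists in the normal form of Lemma~\ref{lem:normal}. Form (II) is excluded by Proposition~\ref{prop:II}, and in form (I) one of the three parts of Proposition~\ref{prop:I} applies.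

\emph{No member contains $K_4$, and some member contains an induced odd cycle of length at least $5$.} This is Lemma~\ref{lem:pendant}.

\emph{No member contains $K_4$ or an induced odd cycle of length at least $5$.} Take a triangle $abc$ in normal form; now $T=\emptyset$. Form (II) gives (D). In form (I), Proposition~\ref{prop:I}(a),(b) settle the case that at most one of $A,B,C$ is nonempty. Let at least two be nonempty. If $d\in A$ and $e\in B$ are adjacent, the pivot on $de$ removes $ab$ and makes $d\sim b$, $e\sim a$, so that $a\,c\,b\,d\,e$ is an induced $5$-cycle, a contradiction. By symmetry there are no edges between any two of $A,B,C$. An edge $dd'$ inside $A$ would give a triangle $add'$ that does not dominate a vertex of $B\cup C\ne\emptyset$, and the same argument applies to $B$ and $C$. So $J$ is a triangle with pendant vertices, and $G=O_3(p_1,p_2,p_3)$ by Lemma~\ref{lem:read}(e).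
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The listed digraphs are obstructions by Example~\ref{ex:doubled} and Propositions~\ref{prop:thick}, \ref{prop:OK} and~\ref{prop:omega}. Conversely, an obstruction is connected, not diplanar, and has the domination property, so Theorem~\ref{thm:complete} applies.
\end{proof}

The two halves of the proof together give a converse to Lemma~\ref{lem:dom}.

\begin{corollary}\label{cor:converse}
A connected non-diplanar $G\in\mathcal E_4$ is an obstruction if and only if in the interlace graph of every Euler tour of $G$ every triangle is dominating.
\end{corollary}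

\begin{proof}
One direction is Lemma~\ref{lem:dom}. For the other, $G$ is in the list by Theorem~\ref{thm:complete}, and all listed digraphs are obstructions by Theorem~\ref{thm:main}.
\end{proof}

\section{Irredundancy and special obstructions}\label{sec:consequences}

\begin{proposition}\label{prop:disjoint}
The families \textup{(A)--(F)} are pairwise disjoint. Moreover, $O_k(p)\cong O_{k'}(p')$ if and only if $k=k'$ and $p'$ is a cyclic rotation of $p$.
\end{proposition}

\begin{proof}
The chains were put in by construction, so we first show that they can be recognized. Join two vertices when they form a digon, and consider the components of this \emph{digon graph}.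
\begin{itemize}
\item[(A)] There are no digons.
\item[(B)] Arcs $v_i\to u_{i+1}$ and $v_{i+1}\to u_i$ are antiparallel only if both blocks are single, and a double block has no arc $v_i\to u_i$. So the components are the maximal runs of consecutive single blocks, which are chains because there are double blocks, and the single vertices of double blocks.
\item[(C)] An arc outside the chains raises the index of the chain by $2$ or $-1$. Two such steps sum to $4$, $1$ or $-2$, which is nonzero modulo an odd $k\ge3$. So the components are the chains.
\item[(D)] The arcs outside the chains go from chain to chain in a fixed cyclic order. The components are the chains.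
\item[(E),(F)] A lane vertex receives only from hubs of one parity and sends only to hubs of the other, arcs between hubs go from $h_i$ to $h_{i+1}$, and different lanes are not adjacent. The components are the nonempty lanes and the single hubs.
\end{itemize}
Deleting the arcs of digons and contracting each component to a vertex gives the \emph{core}, an isomorphism invariant. The cores are as follows.
\begin{itemize}
\item[(A)] $C_n^{(2)}$, $n\ge5$.
\item[(B)] A thick cycle with at least two double blocks. It has parallel arcs and at least four vertices, and it is either $C_4^{(2)}$ or has $N\ge3$ blocks, in which case $v_1$ has two distinct out-neighbors.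
\item[(C)] $C_3^{(2)}$ for $k=3$, and $C_k(-1,2)$, without parallel arcs, for odd $k\ge5$.
\item[(D)] $C_3^{(2)}$.
\item[(E)] $\Omega(1,0;1,0)$ or $\Omega(1,1;1,0)$, with $6$ or $7$ vertices and without parallel arcs.
\item[(F)] $C_4[2K_1]$, with $8$ vertices and without parallel arcs.
\end{itemize}
The presence of parallel arcs, the number of vertices and the number of out-neighbors separate all cores of different families, with two exceptions. First, $C_7(-1,2)$ and $\Omega(1,1;1,0)$ both have seven vertices. In the latter the two lane vertices of type $1$ have the same out-neighbors $h_0,h_2$. In the former $\{i+2,i-1\}=\{j+2,j-1\}$ with $i\ne j$ would give $i-j\equiv-3$ and $i-j\equiv3$, hence $6\equiv0\pmod7$. Second, (D) and $O_3(p)$ have the same core. In (D) all digon components have at least two vertices, so only $O_3(p)$ with all $p_i\ge2$ is in question. Deleting the arcs of digons leaves, besides isolated vertices, two directed triangles in (D) and the directed $6$-cycle \eqref{eq:hexagon} in $O_3(p)$.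

For the last statement, shifting the indices shows that rotations give isomorphic digraphs. Conversely, $k$ is the number of vertices of the core, and an isomorphism $O_k(p)\to O_k(p')$ maps chains to chains of the same length and induces an automorphism of the core. For $k=3$ all arcs of the core go from $i$ to $i-1$, so the automorphism acts on the vertices as a rotation. Let $k\ge5$. Three steps from $\{2,-1\}$ sum to $6$, $3$, $0$ or $-3$, so a directed triangle of $C_k(-1,2)$ has one step $+2$ and two steps $-1$. Hence an arc $i\to i+2$ lies in exactly one directed triangle and an arc $i\to i-1$ in exactly two. An automorphism therefore preserves the directed Hamiltonian cycle formed by the arcs $i\to i-1$, and is a rotation.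
\end{proof}

\begin{corollary}\label{cor:small}
\begin{itemize}
\item[(i)] The obstructions with at most five vertices are $C_3^{(2)}$; $C_4^{(2)}$ and $O_3(2,1,1)$; $C_5^{(2)}$, the thick cycle with blocks (double, double, single), $O_3(3,1,1)$, $O_3(2,2,1)$, and $O_5(1,1,1,1,1)$, the regular tournament on five vertices.
\item[(ii)] The obstructions whose underlying graph is simple are exactly $C_k(-1,2)$ for odd $k\ge5$, $\Omega(1,0;1,0)$ (an orientation of the octahedron), $\Omega(1,1;1,0)$ (seven vertices) and $C_4[2K_1]$ (eight vertices).
\item[(iii)] The obstructions containing two parallel arcs of the same direction are exactly the members of \textup{(A)} and \textup{(B)} and the digraphs $O_3(p,1,1)$, $p\ge1$.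
\end{itemize}
\end{corollary}

\begin{proof}
(i) Members of (D), (E), (F) have at least six vertices. Family (A) contributes $C_5^{(2)}$; family (B) contributes two double blocks with at most one single block; family (C) contributes the sequences with $p_1+\dots+p_k\le5$ up to rotation, namely $(1,1,1)$, $(2,1,1)$, $(3,1,1)$, $(2,2,1)$ and $(1,1,1,1,1)$. The last is a tournament because the steps $2,-1$ and their negatives are the four nonzero residues modulo $5$.

(ii) An obstruction with simple underlying graph has no digons, so it equals its core, and it has no parallel arcs. The cores without parallel arcs were listed in the proof of Proposition~\ref{prop:disjoint}; they have no digons or loops. In $\Omega(1,0;1,0)$ the nonadjacent pairs are $h_0h_2$, $h_1h_3$ and the two lane vertices, so the underlying graph is the octahedron.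

(iii) Members of (A) and (B) contain parallel arcs. In the other families arcs of chains have no parallel arcs, and two parallel arcs outside the chains remain parallel in the core. This excludes (E), (F) and $O_k(p)$ with $k\ge5$. In (D) the two arcs leaving a chain have different tails. In $O_3(p_1,p_2,p_3)$ the arcs from $P_i$ to $P_{i-1}$ are $R_i\to L_{i-1}$ and $L_i\to R_{i-1}$, and they are parallel if and only if $p_i=p_{i-1}=1$. Up to rotation this is $O_3(p,1,1)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ABM}
Dan Archdeacon, Paul Bonnington, Bojan Mohar,
\emph{Embedding Quartic Eulerian Digraphs on the Plane},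
arXiv:1706.02896 (2017).

\end{thebibliography}
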